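\title{Positive definite Hankel tensors that are not sums of squares}

\begin{abstract}
We show that there are Hankel tensors of order $6$ and dimension $3$ whose form is positive on $\mathbb R^3\setminus\{0\}$ but is not a sum of squares of polynomials, and we give an explicit one. More generally, such tensors exist for every even order $m\ge 6$ and every dimension $n\ge 3$. After a rescaling of the variables, suitable ternary Hankel forms become small perturbations of $A(x)^2+B(z)^2$, where $A$ and $B$ are polynomials of our choice with real roots. The values of polynomials of degree at most $m/2$ on the grid of zeros of $A(x)^2+B(z)^2$ satisfy a linear relation, and this gives an inequality for the values on the grid that every sum of squares must obey. The Hankel structure determines part of the perturbation on the grid; when two roots of $B$ are close to each other, the perturbation can be completed so that it is positive on the grid and violates the inequality.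
\end{abstract}

\section{The question and the answer}

Let $m$ and $n$ be positive integers. A real tensor $\mathcal A=(a_{i_1\cdots i_m})$ of order $m$ and dimension $n$ is a \emph{Hankel tensor} if there is a vector $v=(v_0,v_1,\dots,v_{(n-1)m})\in\mathbb R^{(n-1)m+1}$, its \emph{generating vector}, with
\[
a_{i_1\cdots i_m}=v_{i_1+\cdots+i_m-m}\qquad\text{for all } i_1,\dots,i_m\in\{1,\dots,n\}.
\]
Such a tensor is symmetric, and it is determined by its \emph{Hankel form}
\[
\mathcal A\mathbf x^{\otimes m}=\sum_{i_1,\dots,i_m=1}^n a_{i_1\cdots i_m}x_{i_1}\cdots x_{i_m},\qquad \mathbf x\in\mathbb R^n,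
\]
a homogeneous polynomial (a \emph{form}) of degree $m$. Let $m$ be even. The tensor and its form are called \emph{positive semi-definite} (PSD) if the form is $\ge 0$ everywhere, \emph{positive definite} if it is $>0$ for $\mathbf x\ne0$, and \emph{SOS} if the form is a finite sum of squares of real polynomials. These polynomials are then forms of degree $m/2$, because neither the highest nor the lowest homogeneous parts of the summands can cancel in a sum of squares. Every SOS tensor is PSD. The question, posed in \cite{LQX}, is whether the converse can fail for Hankel tensors of order $6$ and dimension $3$: is there a Hankel tensor of this size that is PSD but not SOS?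

The question concerns the gap between nonnegativity and its simplest certificate within a small linear family of forms. A ternary sextic has $28$ coefficients, but a ternary Hankel sextic depends on only $13$ parameters. The most obvious PSD Hankel tensors are all SOS: the vector $v_k=t^k$ generates the form $(x_1+tx_2+\cdots+t^{n-1}x_n)^m$, and nonnegative combinations of such powers are sums of squares. For small sizes there is no gap. If $n=2$, then $\binom mk v_k$ is the coefficient of $x_1^{m-k}x_2^k$, so every binary form is a Hankel form, and nonnegative binary forms are SOS. By Hilbert \cite{Hilbert}, a PSD form of degree $m$ in $n$ variables is SOS whenever $m=2$, or $n\le2$, or $(m,n)=(4,3)$. Hence $m=6$ is the first even order at which a gap can occur in dimension $3$. One might guess that the Hankel structure is rigid enough to exclude it there too. It is not.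

\begin{theorem}\label{thm:six}
Let $\delta=\frac1{100}$, $\eta=10^{-6}$ and $0<\varepsilon\le10^{-20}$, and define $v^\varepsilon\in\mathbb R^{13}$ by
\begin{gather*}
v^\varepsilon_0=1,\quad v^\varepsilon_1=0,\quad v^\varepsilon_2=-\tfrac2{15}\varepsilon^2,\quad v^\varepsilon_3=0,\quad v^\varepsilon_4=\tfrac1{15}\varepsilon^4,\quad v^\varepsilon_5=0,\quad v^\varepsilon_6=\eta\,\varepsilon^8,\\
v^\varepsilon_7=\tfrac8{15}\varepsilon^7,\quad v^\varepsilon_8=\tfrac{\delta^2}{15}\varepsilon^4,\quad v^\varepsilon_9=\varepsilon^3\Bigl(-\tfrac{\delta(1+\delta)}{10}+\varepsilon^2\tfrac{\delta^2}5\Bigr),\\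
v^\varepsilon_{10}=\varepsilon^2\Bigl(\tfrac{1+4\delta+\delta^2}{15}-\varepsilon^2\tfrac{\delta(1+\delta)}5\Bigr),\quad
v^\varepsilon_{11}=\varepsilon\Bigl(-\tfrac{1+\delta}3+\varepsilon^2\tfrac{1+4\delta+\delta^2}{15}\Bigr),\quad v^\varepsilon_{12}=1 .
\end{gather*}
The Hankel tensor of order $6$ and dimension $3$ generated by $v^\varepsilon$ is positive definite but not SOS.
\end{theorem}

\begin{theorem}\label{thm:all}
For every even $m\ge6$ and every $n\ge3$ there is a Hankel tensor of order $m$ and dimension $n$ that is positive definite and not SOS. Consequently the set of generating vectors of Hankel tensors of this size that are PSD but not SOS has nonempty interior in $\mathbb R^{(n-1)m+1}$.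
\end{theorem}

Together with Hilbert's theorem this decides, for even $m$, whether PSD Hankel tensors that are not SOS exist, except for $m=4$, $n\ge4$, which is not settled here.

The plan is as follows. Section~\ref{sec:scaling} shows that, after rescaling, we can obtain from ternary Hankel forms small perturbations of any prescribed sum $p(x)+q(z)$. Section~\ref{sec:polygon} explains how a form close to $A(x)^2+B(z)^2$ can be positive definite without being SOS; there the main idea appears on a nine-point grid. Section~\ref{sec:six} realizes this within Hankel sextics. Section~\ref{sec:all} treats all even orders $m\ge6$ in dimension $3$, and Section~\ref{sec:dim} raises the dimension.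

\section{Making the mixed monomials small}\label{sec:scaling}

Let $n=3$, let $m=2d$ be even, and write $\mathbf x=(x,y,z)$. For $a,b\ge0$ with $a+b\le m$ put
\[
N_{ab}=\frac{m!}{a!\,b!\,(m-a-b)!}.
\]
If among $i_1,\dots,i_m$ there are $a$ ones, $m-a-b$ twos and $b$ threes, then $i_1+\cdots+i_m-m=m+b-a$. The Hankel form generated by $v\in\mathbb R^{2m+1}$ is therefore
\[
f_v=\sum_{a+b\le m}N_{ab}\,v_{m+b-a}\,x^ay^{m-a-b}z^b .
\]
All monomials with the same difference $b-a$ share one parameter. Exactly one of them is free of $x$ or of $z$; we now make all the others, which contain both $x$ and $z$, small. Call $\min(a,b)$ the \emph{level} of $x^ay^{m-a-b}z^b$, and put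
\begin{equation}\label{eq:F}
F_{v,\varepsilon}=\sum_{a+b\le m}N_{ab}\,\varepsilon^{2\min(a,b)}\,v_{m+b-a}\,x^ay^{m-a-b}z^b .
\end{equation}

\begin{lemma}\label{lem:scaling}
Let $\varepsilon>0$, and let $\tilde v_{m+k}=\varepsilon^{m-|k|}v_{m+k}$ for $|k|\le m$. Then $F_{v,\varepsilon}(x,y,z)=\varepsilon^{-m}f_{\tilde v}(\varepsilon x,y,\varepsilon z)$. Hence the Hankel form $f_{\tilde v}$ is positive definite (respectively SOS) if and only if $F_{v,\varepsilon}$ is.
\end{lemma}

\begin{proof}
On the right-hand side the monomial $x^ay^{m-a-b}z^b$ has coefficient $N_{ab}v_{m+b-a}$ times $\varepsilon^{-m+(m-|b-a|)+(a+b)}=\varepsilon^{2\min(a,b)}$. The second claim holds because the substitution is invertible and $\varepsilon^{-m}>0$.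
\end{proof}

So we may work with $F_{v,\varepsilon}$ for small $\varepsilon$. We let $v$ itself depend on $\varepsilon$ and take $v(\varepsilon)=v^{(0)}+\varepsilon^2v^{(1)}$, so that $v^{(1)}$ corrects at the order at which level $1$ enters. For a vector $v$ let $P_v$ and $W_v$ be the parts of $f_v(x,1,z)$ of level $0$ and level $1$:
\begin{align}
P_v&=v_m+\sum_{c=1}^m\binom mc\bigl(v_{m-c}x^c+v_{m+c}z^c\bigr),\label{eq:P}\\
W_v&=N_{11}v_m\,xz+\sum_{b=2}^{m-1}N_{1b}\bigl(v_{m+b-1}\,xz^b+v_{m-b+1}\,x^bz\bigr).\label{eq:W}
\end{align}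
Collecting powers of $\varepsilon$ in \eqref{eq:F} gives
\begin{equation}\label{eq:expansion}
F_{v(\varepsilon),\varepsilon}=F_0+\varepsilon^2G+\varepsilon^4R_\varepsilon,\qquad
F_0(x,1,z)=P_{v^{(0)}},\qquad G(x,1,z)=P_{v^{(1)}}+W_{v^{(0)}} .
\end{equation}
The form $R_\varepsilon$ collects the level-$1$ terms taken with $v^{(1)}$ and, for each level $l\ge2$, the terms of that level taken with $\varepsilon^{2l-4}v(\varepsilon)$; its coefficients are bounded for $0<\varepsilon\le1$.

By \eqref{eq:P} we can prescribe $F_0(x,1,z)=p(x)+q(z)$ for any polynomials $p,q$ of degree at most $m$, and this fixes $v^{(0)}$. The part $W_{v^{(0)}}$ of $G(x,1,z)$ is then forced. By choosing $v^{(1)}$ we can add to it any function $S_1(x)+S_2(z)$ with polynomials $S_1,S_2$ of degree at most $m$, and nothing else.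

\section{A grid of zeros and the polygon inequality}\label{sec:polygon}

For a form $F$ in $x,y,z$ and a point $p=(x,z)\in\mathbb R^2$ we write $F(p)=F(x,1,z)$. Suppose that $F_0$ is PSD and that its zeros are, up to multiples, the points $(x,1,z)$ with $(x,z)$ in a finite set $\Gamma\subset\mathbb R^2$. If $G>0$ on $\Gamma$, then $F_0+\varepsilon^2G$ is positive definite for small $\varepsilon$. If this form were a sum of squares $\sum q_r^2$, its values on $\Gamma$, which are $\varepsilon^2G(p)$, would be the squared lengths of the vectors $(q_r(p))_r$. When the values on $\Gamma$ of polynomials of degree at most $d$ satisfy a linear relation, so do these vectors, and this restricts their lengths. The next two lemmas make this precise.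

\begin{lemma}[Polygon inequality]\label{lem:polygon}
Let $\Gamma\subset\mathbb R^2$ be finite, and let $(\omega_p)_{p\in\Gamma}$ be real numbers with $\sum_{p\in\Gamma}\omega_p\,q(p)=0$ for every polynomial $q(x,z)$ of degree at most $d$. If a form $F$ of degree $2d$ in $x,y,z$ is SOS, then for every $p_*\in\Gamma$
\[
|\omega_{p_*}|\sqrt{F(p_*)}\le\sum_{p\in\Gamma,\;p\ne p_*}|\omega_p|\sqrt{F(p)} .
\]
\end{lemma}

\begin{proof}
Let $F=\sum_{r=1}^Lq_r^2$ and $Q_p=(q_1(p),\dots,q_L(p))\in\mathbb R^L$. Each $q_r$ is a form of degree $d$, so $q_r(x,1,z)$ has degree at most $d$, and therefore $\sum_p\omega_pQ_p=0$. The Euclidean length of $Q_p$ is $\sqrt{F(p)}$. The triangle inequality gives the claim: no side of a closed polygon is longer than all the others together.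
\end{proof}

\begin{lemma}[Perturbation]\label{lem:perturb}
For $0<\varepsilon\le1$ let $F_\varepsilon=F_0+\varepsilon^2G+\varepsilon^4R_\varepsilon$, where $F_0$, $G$ and $R_\varepsilon$ are forms of degree $2d$ in $x,y,z$ and the coefficients of $R_\varepsilon$ are bounded uniformly in $\varepsilon$. Let $F_0$ be PSD, and suppose that its zeros in $\mathbb R^3\setminus\{0\}$ are exactly the nonzero multiples of the vectors $(x,1,z)$ with $(x,z)\in\Gamma$, where $\Gamma$ is finite.
\begin{enumerate}
\item[(a)] If $G>0$ on $\Gamma$, then $F_\varepsilon$ is positive definite for all sufficiently small $\varepsilon>0$.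
\item[(b)] Let $G\ge0$ on $\Gamma$ and let $\omega$ be as in Lemma~\ref{lem:polygon}. If $|\omega_{p_*}|\sqrt{G(p_*)}>\sum_{p\ne p_*}|\omega_p|\sqrt{G(p)}$ for some $p_*\in\Gamma$, then there is $\varepsilon_0>0$ such that $F_\varepsilon$ is not SOS for any $\varepsilon\in(0,\varepsilon_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By homogeneity in even degree, $G>0$ at all zeros of $F_0$ on the unit sphere. There are finitely many, so they have an open neighborhood $U$ in the sphere on which $G\ge c_1$ for some $c_1>0$. Off $U$ we have $F_0\ge c_2>0$ by compactness. Let $|G|,|R_\varepsilon|\le C$ on the sphere. Then $F_\varepsilon\ge\varepsilon^2(c_1-C\varepsilon^2)$ on $U$ and $F_\varepsilon\ge c_2-C\varepsilon^2-C\varepsilon^4$ off $U$; both bounds are positive for small $\varepsilon$.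

(b) On $\Gamma$ we have $F_0=0$, so $F_\varepsilon(p)/\varepsilon^2=G(p)+\varepsilon^2R_\varepsilon(p)\to G(p)$ as $\varepsilon\to0$. If $F_\varepsilon$ were SOS for some sequence $\varepsilon\to0$, then dividing the inequality of Lemma~\ref{lem:polygon} by $\varepsilon$ and passing to the limit would contradict the hypothesis.
\end{proof}

In this paper $\Gamma$ is always a grid and $\omega$ a product. If $D_x$ and $D_z$ are linear combinations of evaluations at finitely many $x_i$ and $z_j$, then $D_xD_z$ is a combination of evaluations at the points $(x_i,z_j)$, and it sends $x^az^b$ to $D_x(x^a)\,D_z(z^b)$.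

\begin{example}[The mechanism without the Hankel condition]\label{ex:toy}
Let $d=3$ and let $F_0(x,1,z)=(x^3-x)^2+(z^3-z)^2$, with zero set the $3\times3$ grid $\Gamma=\{-1,0,1\}^2$. At $y=0$ we have $F_0=x^6+z^6$, so there are no other zeros. The second difference $Dp=p(-1)-2p(0)+p(1)$ annihilates $1$ and $t$. Hence $D_xD_z$ annihilates $x^az^b$ unless $a\ge2$ and $b\ge2$, and in particular every polynomial of degree at most $3$. The weights $|\omega_p|$ form the array $(1,2,1)\otimes(1,2,1)$, with $4$ at the center.

Take $G(x,1,z)=(1-x^2)(1-z^2)+\eta$ with $\eta>0$. On $\Gamma$ it equals $1+\eta$ at the center and $\eta$ at the eight other points, whose weights add up to $12$. The condition in Lemma~\ref{lem:perturb}(b) at the center reads $4\sqrt{1+\eta}>12\sqrt\eta$, that is, $\eta<\frac18$. So for $0<\eta<\frac18$ and small $\varepsilon>0$ the sextic $F_0+\varepsilon^2G$ is positive definite and not SOS. It is not a Hankel form: in a Hankel sextic the coefficient of $x^2y^2z^2$ is $N_{22}=90$ times that of $y^6$, while here the two are $\varepsilon^2$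 and $\varepsilon^2(1+\eta)$.
\end{example}

For $d=2$ the method has no starting point. On a $2\times2$ grid the combinations of $1,x,z,xz$ take arbitrary values, so no nonzero $\omega$ exists; this agrees with Hilbert's theorem for $(m,n)=(4,3)$.

\section{Order six}\label{sec:six}

Now $m=6$, with $N_{11}=30$, $N_{12}=N_{13}=60$, $N_{14}=30$ and $N_{15}=6$.

\subsection*{What the Hankel structure leaves free}

In Example~\ref{ex:toy} we chose $G$ on $\Gamma$ as we liked. For Hankel forms with $F_0(x,1,z)=A(x)^2+B(z)^2$ we may change $G$ on the grid only by functions of $x$ alone plus functions of $z$ alone; the rest is determined by $A$ and $B$. We must therefore choose $A$ and $B$ well.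

For the symmetric choice $A=x^3-x$, $B=z^3-z$ the obvious correction does not work. Since $A^2=x^6-2x^4+x^2$, equation \eqref{eq:W} gives
\[
W_{v^{(0)}}=x\bigl(4z^3-\tfrac45z^5\bigr)+z\bigl(4x^3-\tfrac45x^5\bigr),
\]
which equals $\frac{32}5xz$ on $\{-1,0,1\}^2$. A natural way to make $G$ positive there is to add $\frac{32}5(1+x+z)+\eta$, which gives $G=\frac{32}5(1+x)(1+z)+\eta$ on the grid. With the weights of Example~\ref{ex:toy} and $\eta\to0$, the numbers $|\omega_p|\sqrt{G(p)}$ tend to $\sqrt{32/5}$ times $4$ at $(0,0)$, $2\sqrt2$ at $(0,1)$ and $(1,0)$, $2$ at $(1,1)$, and $0$ elsewhere. The largest is smaller than the sum of the others, so the polygon inequality holds at every point.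

Without the column $z=1$, however, only $4$ and $2\sqrt2$ would remain, and the inequality would fail at $(0,0)$. We therefore reduce the weight of this column by moving the other two roots of $B$ together. For roots $0,\delta,1$ with small $\delta$ the relation in $z$ has weights $1-\delta,\,-1,\,\delta$. As we shall see, $G$ can be arranged so that, up to $\eta$, it vanishes on the column $z=0$, takes the values $0,\Theta,2\Theta$ with $\Theta\approx\frac{16}5\delta$ on the column $z=\delta$, and is bounded on the column $z=1$. The values $0,\Theta,2\Theta$ are in arithmetic progression, but their square roots are strictly concave: $2\sqrt\Theta$ exceeds $\sqrt{2\Theta}$ by a multiple of $\sqrt\delta$. The column $z=1$, with weight $\delta$, contributes only a multiple of $\delta$. So the inequality fails at $(0,\delta)$ when $\delta$ is small and $\eta$ is small enough in terms of $\delta$; see Figure~\ref{fig:grid}.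

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \u in {0,3.2,6.4} \draw[gray!60] (\u,0) -- (\u,3.2);
\foreach \w in {0,1.6,3.2} \draw[gray!60] (0,\w) -- (6.4,\w);
\foreach \u in {0,3.2,6.4} \foreach \w in {0,1.6,3.2} \fill (\u,\w) circle (2pt);
\draw (3.2,1.6) circle (5pt);
\node[left] at (-0.9,0) {$x=-1$};
\node[left] at (-0.9,1.6) {$x=0$};
\node[left] at (-0.9,3.2) {$x=1$};
\node at (0,-1) {$z=0$};
\node at (3.2,-1) {$z=\delta$};
\node at (6.4,-1) {$z=1$};
\node[above right] at (0,0) {$1-\delta$};
\node[below right] at (0,0) {$[0]$};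
\node[above right] at (0,1.6) {$-2(1-\delta)$};
\node[below right] at (0,1.6) {$[0]$};
\node[above right] at (0,3.2) {$1-\delta$};
\node[below right] at (0,3.2) {$[0]$};
\node[above right] at (3.2,0) {$-1$};
\node[below right] at (3.2,0) {$[0]$};
\node[above right] at (3.3,1.65) {$2$};
\node[below right] at (3.3,1.55) {$[\Theta(\delta)]$};
\node[above right] at (3.2,3.2) {$-1$};
\node[below right] at (3.2,3.2) {$[2\Theta(\delta)]$};
\node[above right] at (6.4,0) {$\delta$};
\node[below right] at (6.4,0) {$[0]$};
\node[above right] at (6.4,1.6) {$-2\delta$};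
\node[below right] at (6.4,1.6) {$[\Theta(1)]$};
\node[above right] at (6.4,3.2) {$\delta$};
\node[below right] at (6.4,3.2) {$[2\Theta(1)]$};
\end{tikzpicture}
\caption{The nine zeros of $F_0(x,1,z)$ in order six (not to scale). Above each point: its weight in the linear relation satisfied by all polynomials of degree at most $3$. In brackets: the value of $G-\eta$. Here $\Theta(\delta)$ is of order $\delta$ and $\Theta(1)$ of order $1$. The polygon inequality fails at the circled point $p_*=(0,\delta)$.}
\label{fig:grid}
\end{figure}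

\subsection*{The choice of the generating vector}

Let $A(x)=x^3-x$ and $B(z)=z(z-\delta)(z-1)$. Then
\begin{align*}
A^2&=x^6-2x^4+x^2,\\
B^2&=z^6-2(1+\delta)z^5+(1+4\delta+\delta^2)z^4-2\delta(1+\delta)z^3+\delta^2z^2 .
\end{align*}
By \eqref{eq:P}, $P_{v^{(0)}}=A^2+B^2$ means
\[
v^{(0)}=\Bigl(1,0,-\tfrac2{15},0,\tfrac1{15},0,0,0,\tfrac{\delta^2}{15},-\tfrac{\delta(1+\delta)}{10},\tfrac{1+4\delta+\delta^2}{15},-\tfrac{1+\delta}3,1\Bigr),
\]
and then
\[
F_0=x^2(x^2-y^2)^2+z^2(z-\delta y)^2(z-y)^2 .
\]
At $y=0$ this is $x^6+z^6$. So $F_0$ is PSD and vanishes, up to multiples, exactly at the points $(x,1,z)$ with $(x,z)\in\Gamma=\{-1,0,1\}\times\{0,\delta,1\}$. The level-$1$ part, from \eqref{eq:W}, is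
\[
W_{v^{(0)}}=x\,\Psi(z)+z\bigl(4x^3-\tfrac45x^5\bigr),\qquad
\Psi(z)=4\delta^2z^3-3\delta(1+\delta)z^4+\tfrac25(1+4\delta+\delta^2)z^5 .
\]
For $x\in\{-1,0,1\}$ we have $4x^3-\frac45x^5=\frac{16}5x$. On $\Gamma$ therefore
\[
W_{v^{(0)}}=x\,\Theta(z),\qquad \Theta(z)=\tfrac{16}5z+\Psi(z).
\]
This is negative at some points with $x=-1$. We are free to add a function of $z$, so we add $\Theta(z)+\eta$. By \eqref{eq:P}, $P_{v^{(1)}}=\Theta(z)+\eta$ means
\[
v^{(1)}=\Bigl(0,0,0,0,0,0,\eta,\tfrac8{15},0,\tfrac{\delta^2}5,-\tfrac{\delta(1+\delta)}5,\tfrac{1+4\delta+\delta^2}{15},0\Bigr).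
\]
With $v(\varepsilon)=v^{(0)}+\varepsilon^2v^{(1)}$ we get $\varepsilon^{6-|k|}v(\varepsilon)_{6+k}=v^\varepsilon_{6+k}$ for all $|k|\le6$, where $v^\varepsilon$ is the vector of Theorem~\ref{thm:six}. By Lemma~\ref{lem:scaling} it remains to show that
\[
F=F_{v(\varepsilon),\varepsilon}=F_0+\varepsilon^2G+\varepsilon^4R_\varepsilon
\]
is positive definite and not SOS. By construction,
\begin{equation}\label{eq:Ggrid}
G=(1+x)\,\Theta(z)+\eta\quad\text{on }\Gamma .
\end{equation}

\subsection*{The violated polygon inequality}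

Let $\delta=\frac1{100}$ and $\eta=10^{-6}$ from now on. Then $\Theta(0)=0$ and
\begin{align*}
\Theta(\delta)&=\tfrac{16}5\delta+\delta^5\bigl(\tfrac75-\tfrac75\delta+\tfrac25\delta^2\bigr)\ge0.032,\\
0<\Theta(1)&=\tfrac{18}5-\tfrac75\delta+\tfrac75\delta^2<3.6 .
\end{align*}
In particular $G\ge\eta>0$ on $\Gamma$. Consider
\[
D_xp=p(-1)-2p(0)+p(1),\qquad D_zr=(1-\delta)\,r(0)-r(\delta)+\delta\,r(1).
\]
The first annihilates $1,x$ and the second annihilates $1,z$, so $D_xD_z$ annihilates $x^az^b$ unless $a,b\ge2$, hence all polynomials of degree at most $3$. Its weights satisfy $(|\omega_p|)=(1,2,1)\otimes(1-\delta,1,\delta)$, with the first factor belonging to $x=-1,0,1$ and the second to $z=0,\delta,1$, and $\sum_p|\omega_p|=8$.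

Let $p_*=(0,\delta)$, where $|\omega_{p_*}|=2$. From \eqref{eq:Ggrid}, $2\sqrt{G(p_*)}\ge2\sqrt{\Theta(\delta)}$. In the sum over the other eight points we use $\sqrt{s+\eta}\le\sqrt s+\sqrt\eta$; their weights add up to $8-2=6$. Hence
\[
\sum_{p\ne p_*}|\omega_p|\sqrt{G(p)}\le\sqrt{2\Theta(\delta)}+\delta\bigl(2\sqrt{\Theta(1)}+\sqrt{2\Theta(1)}\bigr)+6\sqrt\eta .
\]
Consequently
\begin{align}
2\sqrt{G(p_*)}-\sum_{p\ne p_*}|\omega_p|\sqrt{G(p)}
&\ge(2-\sqrt2)\sqrt{0.032}-(2+\sqrt2)\tfrac1{100}\sqrt{3.6}-0.006\notag\\
&\ge0.585\cdot0.178-3.42\cdot0.019\cdot\tfrac{100}{100}\cdot1-0.006>0.03 .\label{eq:violation}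
\end{align}
Lemma~\ref{lem:perturb} now shows that $F$ is positive definite and not SOS for all sufficiently small $\varepsilon>0$, and this answers the question. To prove Theorem~\ref{thm:six} as stated we check that $\varepsilon\le10^{-20}$ is small enough.

\subsection*{Explicit bounds: proof of Theorem~\ref{thm:six}}

Let $0<\varepsilon\le10^{-20}$. The entries of $v^{(0)}$, $v^{(1)}$ and $v(\varepsilon)$ have absolute value at most $1$, and $\sum N_{ab}=3^6=729$. Each monomial $x^ay^{6-a-b}z^b$ has in $G$ and in $R_\varepsilon$ a coefficient of absolute value at most $N_{ab}$. Therefore: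
\begin{enumerate}
\item[(i)] $|G|,|R_\varepsilon|\le729$ if $\max(|x|,|y|,|z|)\le1$;
\item[(ii)] $|G(x,1,z)|,|R_\varepsilon(x,1,z)|\le2^6\cdot729=46656$ if $|x|,|z|\le2$;
\item[(iii)] $|\partial_xG(x,1,z)|,|\partial_zG(x,1,z)|\le6\cdot2^5\cdot729\le2\cdot10^5$ if $|x|,|z|\le2$.
\end{enumerate}

\emph{$F$ is positive definite.} By homogeneity let $\max(|x|,|y|,|z|)=1$.

Suppose first that $|y|\le\frac12$. Then $|x|=1$ or $|z|=1$. In the first case $F_0\ge(\frac34)^2$; in the second $F_0\ge(0.995)^2\cdot\frac14$. So $F_0>0.24$, and by (i) $F\ge0.24-729(\varepsilon^2+\varepsilon^4)>0$.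

Now let $|y|>\frac12$. Dividing by $y$, we may take $y=1$ and $|x|,|z|<2$. Suppose $F(x,1,z)\le0$. By (ii), $A(x)^2+B(z)^2\le46656(\varepsilon^2+\varepsilon^4)\le10^5\varepsilon^2$, so $|A(x)|,|B(z)|\le10^3\varepsilon$. Let $z_j$ be a root of $B$ nearest to $z$. The roots are at mutual distances at least $\delta$, so the other two are at distance at least $\delta/2=\frac1{200}$ from $z$. Hence $|z-z_j|\le200^2\cdot10^3\varepsilon=4\cdot10^7\varepsilon$. In the same way, for a root $x_i$ of $A$ nearest to $x$, the other two are at distance at least $\frac12$ from $x$, so $|x-x_i|\le4\cdot10^3\varepsilon$. The segment from $(x,z)$ to $(x_i,z_j)$ lies in $[-2,2]^2$, and (iii) gives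
\[
|G(x,1,z)-G(x_i,1,z_j)|\le2\cdot10^5\bigl(4\cdot10^7+4\cdot10^3\bigr)\varepsilon\le10^{13}\varepsilon\le10^{-7}.
\]
Since $G\ge\eta=10^{-6}$ on $\Gamma$, we get $G(x,1,z)\ge9\cdot10^{-7}$, while $\varepsilon^2|R_\varepsilon(x,1,z)|\le46656\cdot10^{-40}$. Thus $F\ge\varepsilon^2(G+\varepsilon^2R_\varepsilon)>0$, a contradiction.

\emph{$F$ is not SOS.} On $\Gamma$ we have $F_0=0$, so $F(p)/\varepsilon^2=G(p)+\varepsilon^2R_\varepsilon(p)$, and by (i) $|\varepsilon^2R_\varepsilon(p)|\le729\cdot10^{-40}\le10^{-36}$. Both $F$ and $G$ are positive on $\Gamma$. Since $|\sqrt s-\sqrt t|\le\sqrt{|s-t|}$ for $s,t\ge0$, we get $\bigl|\sqrt{F(p)}/\varepsilon-\sqrt{G(p)}\bigr|\le10^{-18}$ for $p\in\Gamma$. If $F$ were SOS, Lemma~\ref{lem:polygon} at $p_*$ and $\sum|\omega_p|=8$ would give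
\[
2\sqrt{G(p_*)}\le\sum_{p\ne p_*}|\omega_p|\sqrt{G(p)}+8\cdot10^{-18},
\]
which contradicts \eqref{eq:violation}. This proves Theorem~\ref{thm:six}. \qed

\section{All even orders from six on in dimension three}\label{sec:all}

Let $m=2d$. In order six we found by direct computation that the forced part $W_{v^{(0)}}$, corrected by a function of $z$, becomes nonnegative on the grid and vanishes on one row and one column. We now show that this is no accident. Functions $S_1(x)+S_2(z)$ do not affect the mixed differences
\[
w(x_i,z_j)-w(x_i,z_1)-w(x_1,z_j)+w(x_1,z_1)=\int_{x_1}^{x_i}\!\int_{z_1}^{z_j}\partial_x\partial_zw\,dz\,dx ,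
\]
so these are what we must compute, for $w=W_{v^{(0)}}$. They turn out to be nonnegative whatever the roots are.

\begin{lemma}\label{lem:mixed}
Let $d\ge2$. Let $A$ and $B$ be monic real polynomials of degree $d$ with real simple roots $x_1<\dots<x_d$ and $z_1<\dots<z_d$, respectively, and with $A(0)=B(0)=0$. Let $v^{(0)}$ be the vector with $P_{v^{(0)}}=A(x)^2+B(z)^2$. For $1\le i,j\le d$ put
\begin{gather*}
\alpha(x)=m(m+1)\int_{x_1}^xA^2,\qquad \beta(z)=m(m+1)\int_{z_1}^zB^2,\\
M_{ij}=(z_j-z_1)\,\alpha(x_i)+(x_i-x_1)\,\beta(z_j)\ge0 .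
\end{gather*}
Then for $w=W_{v^{(0)}}$ and all $i,j$,
\[
w(x_i,z_j)-w(x_i,z_1)-w(x_1,z_j)+w(x_1,z_1)=M_{ij},
\]
and for every $\eta>0$ there is a vector $v^{(1)}$ such that the form $G$ in \eqref{eq:expansion} satisfies $G(x_i,1,z_j)=M_{ij}+\eta$ for all $i,j$.
\end{lemma}

\begin{proof}
Write $g=A^2=\sum g_cx^c$ and $h=B^2=\sum h_cz^c$. Here $g_0=h_0=0$, so $\binom mcv^{(0)}_{m-c}=g_c$ and $\binom mcv^{(0)}_{m+c}=h_c$ for $0\le c\le m$. With $b=c+1$ and $0\le c\le m-2$,
\[
N_{1b}\,b=\frac{m!}{c!\,(m-2-c)!}=(m-c)(m-c-1)\binom mc .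
\]
So $\partial_x\partial_z$ maps the term $N_{1b}v^{(0)}_{m+b-1}xz^b$ of \eqref{eq:W} to $(m-c)(m-c-1)h_cz^c$, and similarly with the roles of $x$ and $z$ exchanged. The term $xz$ has coefficient $0$, and the factor $(m-c)(m-c-1)$ vanishes for $c=m-1,m$. Therefore $\partial_x\partial_zw=Tg(x)+Th(z)$, where $T$ multiplies the $c$th power by $(m-c)(m-c-1)=m(m-1)-2(m-1)c+c(c-1)$; that is,
\[
Tg=m(m-1)g-2(m-1)xg'+x^2g'' .
\]
Since $g=A^2$, both $g$ and $g'$ vanish at the roots of $A$. For two roots $s<t$ of $A$, integration by parts gives $\int_s^txg'=-\int_s^tg$ and $\int_s^tx^2g''=-2\int_s^txg'=2\int_s^tg$. Hence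
\[
\int_s^tTg=\bigl(m(m-1)+2(m-1)+2\bigr)\int_s^tg=m(m+1)\int_s^tA^2,
\]
and likewise for $h$ between roots of $B$. Integrating $\partial_x\partial_zw$ over $[x_1,x_i]\times[z_1,z_j]$ yields $M_{ij}$.

For the last claim choose polynomials $S_1,S_2$ of degree at most $d-1$ with
\[
S_1(x_i)=-w(x_i,z_1),\qquad S_2(z_j)=-w(x_1,z_j)+w(x_1,z_1)+\eta ,
\]
and let $v^{(1)}$ be the vector with $P_{v^{(1)}}=S_1(x)+S_2(z)$. Then $G(x,1,z)=P_{v^{(1)}}+w$ has the stated values.
\end{proof}

For $m=6$ and $A=x^3-x$ we have $\alpha(0)=42\int_{-1}^0(x^3-x)^2\,dx=42\cdot\frac8{105}=\frac{16}5$, the constant of Section~\ref{sec:six}.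

\begin{proof}[Proof of the first sentence of Theorem~\ref{thm:all} for $n=3$]
Let $m=2d$ with $d\ge3$, let $0<\delta<\frac12$, and take
\[
A(x)=\prod_{i=-1}^{d-2}(x-i),\qquad B(z)=z(z-\delta)\prod_{l=1}^{d-2}(z-l).
\]
Thus $x_1=-1$, $x_2=0$, $x_3=1$; here $d\ge3$ is used. Moreover $z_1=0$, $z_2=\delta$, and $z_j=j-2$ for $j\ge3$. Let $v^{(0)}$ and $v^{(1)}$ be as in Lemma~\ref{lem:mixed}, with $\delta$ and $\eta>0$ to be chosen. The form $F_0$ is the homogenization of $A(x)^2+B(z)^2$. It is PSD and equals $x^m+z^m$ at $y=0$, so its zeros are as required in Lemma~\ref{lem:perturb}, with $\Gamma=\{(x_i,z_j):1\le i,j\le d\}$. Since $G(x_i,1,z_j)=M_{ij}+\eta>0$ on $\Gamma$, Lemma~\ref{lem:perturb}(a) shows that $F_{v(\varepsilon),\varepsilon}$ is positive definite for all small $\varepsilon>0$.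

\emph{The relation.} Let
\[
D_xp=p(-1)-2p(0)+p(1),\qquad D_zr=\sum_{j=1}^d\frac{r(z_j)}{B'(z_j)} .
\]
The first functional annihilates $1$ and $x$. The second is the divided difference at $z_1,\dots,z_d$, which is the coefficient of $z^{d-1}$ in the polynomial of degree at most $d-1$ that interpolates $r$ at these points; it annihilates polynomials of degree at most $d-2$. So $D_xD_z$ annihilates $x^az^b$ unless $a\ge2$ and $b\ge d-1$, and such monomials have degree at least $d+1$. Hence it annihilates all polynomials of degree at most $d$. Put $b_j=1/|B'(z_j)|$. The absolute weights are $b_j,2b_j,b_j$ at $(-1,z_j),(0,z_j),(1,z_j)$, and $0$ at the other points of $\Gamma$.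

\emph{Reduction to $\eta=0$.} We apply Lemma~\ref{lem:perturb}(b) at $p_*=(0,\delta)$. We need
\begin{multline*}
2b_2\sqrt{M_{22}+\eta}>b_2\bigl(\sqrt{M_{12}+\eta}+\sqrt{M_{32}+\eta}\bigr)\\
+\sum_{j\ne2}b_j\bigl(\sqrt{M_{1j}+\eta}+2\sqrt{M_{2j}+\eta}+\sqrt{M_{3j}+\eta}\bigr).
\end{multline*}
For fixed $\delta$ both sides are continuous in $\eta\ge0$, so it is enough to have the strict inequality at $\eta=0$ and then to take $\eta>0$ small. Since $M_{1j}=M_{i1}=0$, we have to find $\delta$ with
\begin{equation}\label{eq:need}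
2b_2\sqrt{M_{22}}>b_2\sqrt{M_{32}}+\sum_{j\ge3}b_j\bigl(2\sqrt{M_{2j}}+\sqrt{M_{3j}}\bigr).
\end{equation}

\emph{The column $z=\delta$.} We have $M_{22}=\delta\alpha(0)+\beta(\delta)$ and $M_{32}=\delta\alpha(1)+2\beta(\delta)$. For $0<x<1$ and $i\ge2$ we have $|x-i|<|-x-i|$, while $|x(x^2-1)|$ is even. So $A(x)^2\le A(-x)^2$ on $(0,1)$, and therefore $\alpha(1)\le2\alpha(0)$ and $M_{32}\le2M_{22}$. (It is for this that the further roots of $A$ are placed to the right of $[-1,1]$.) Thus
\[
b_2\bigl(2\sqrt{M_{22}}-\sqrt{M_{32}}\bigr)\ge(2-\sqrt2)\,b_2\sqrt{M_{22}}\ge(2-\sqrt2)\,b_2\sqrt{\delta\,\alpha(0)} .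
\]
Moreover
\[
b_2=\Bigl(\delta\prod_{l=1}^{d-2}(l-\delta)\Bigr)^{-1}\ge\frac1{\delta\,(d-2)!} ,
\]
and $\alpha(0)>0$ does not depend on $\delta$. So the difference of the $b_2$-terms in \eqref{eq:need} is at least a positive constant times $\delta^{-1/2}$.

\emph{The columns $j\ge3$.} Here
\[
|B'(z_j)|=z_j(z_j-\delta)\prod_{l\ne z_j}|z_j-l|\ge\tfrac12,
\]
with the product over $1\le l\le d-2$, because $z_j\ge1$ is an integer and $\delta<\frac12$. So $b_j\le2$. The numbers $M_{ij}$ are bounded uniformly in $\delta$, since $A$ does not depend on $\delta$ and $|B|\le(d-2)^d$ on $[0,d-2]$. Hence the sum over $j\ge3$ in \eqref{eq:need} stays bounded as $\delta\to0$.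

It follows that \eqref{eq:need} holds for small $\delta$. Fix such a $\delta$, then $\eta$, then $\varepsilon$. For $\varepsilon$ small enough, $F_{v(\varepsilon),\varepsilon}$ is positive definite and not SOS, and by Lemma~\ref{lem:scaling} the same holds for the Hankel form $f_{\tilde v}$ obtained from $v=v(\varepsilon)$.
\end{proof}

\section{Higher dimensions and the interior}\label{sec:dim}

To pass from dimension $n$ to $n+1$ we use that the last entry of the generating vector occurs at a single place of the tensor: it can be made large without affecting anything else.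

\begin{proof}[Proof of the first sentence of Theorem~\ref{thm:all} for $n>3$]
Let $m\ge6$ be even, and let $f$ be a positive definite Hankel form of order $m$ and dimension $n$, not SOS, with generating vector $(v_0,\dots,v_{(n-1)m})$. For $K>0$ let $f'$ be the Hankel form of order $m$ and dimension $n+1$ with generating vector
\[
(v_0,\dots,v_{(n-1)m},0,\dots,0,K)\in\mathbb R^{nm+1}.
\]
Setting $x_{n+1}=0$ in $f'$ gives $f$. A representation of $f'$ as a sum of squares would therefore give one of $f$, so $f'$ is not SOS, whatever $K$ is.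

The last entry has index $nm$ and occurs only in $a_{n+1,\dots,n+1}$. Write $\mathbf x=(x_1,\dots,x_n)$ and $r=|x_{n+1}|$. Since $f$ is positive definite and $m$ is even, there are $c,C>0$, independent of $K$, with
\[
f'\ge c|\mathbf x|^m-C\sum_{j=1}^{m-1}|\mathbf x|^{m-j}r^j+Kr^m .
\]
Choose $r_0\in(0,1)$ with $C\sum_{j=1}^{m-1}r^j<c$ for $0\le r\le r_0$, and put $K=C\sum_{j=1}^{m-1}r_0^{\,j-m}>0$. If $\mathbf x=0$ and $r>0$, then $f'=Kr^m>0$. If $\mathbf x\ne0$, normalize $|\mathbf x|=1$. For $r\le r_0$ the first two terms of the bound already have positive sum, so $f'>0$. For $r\ge r_0$ we have $r^{j-m}\le r_0^{\,j-m}$ for $j<m$, so $Kr^m\ge C\sum_{j=1}^{m-1}r^j$ and $f'\ge c>0$. Hence $f'$ is positive definite. Induction on $n$, starting from $n=3$, proves the first sentence of Theorem~\ref{thm:all}.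
\end{proof}

\begin{proof}[Proof of the second sentence of Theorem~\ref{thm:all}]
Positive definiteness is an open condition on the generating vector, by compactness of the unit sphere. Being SOS is a closed condition. Indeed, let $f_k\to f$ with all $f_k$ SOS of degree $m$, and let $u(\mathbf x)$ be the column vector of all monomials of degree $m/2$. Writing the squared forms in terms of their coefficient vectors, we get $f_k=u^\top Q_ku$ with positive semi-definite matrices $Q_k$. Let $S=\int uu^\top$, with the integral over the unit sphere. This matrix is positive definite, because a nonzero form does not vanish identically on the sphere. If $\lambda>0$ is its smallest eigenvalue, then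
\[
\lambda\operatorname{tr}Q_k\le\operatorname{tr}(Q_kS)=\int f_k ,
\]
and the right-hand side is bounded. So the $Q_k$ are bounded, and a subsequence converges to a positive semi-definite matrix $Q$ with $f=u^\top Qu$. Since $Q$ is a sum of matrices of the form $qq^\top$, the form $f$ is SOS. Hence the generating vectors of positive definite Hankel tensors that are not SOS form an open set, which is nonempty by the first sentence of the theorem.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hilbert}
Hilbert, Math. Ann. \textbf{32} (1888).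

\bibitem{LQX}
Guoyin Li, Liqun Qi and Yi Xu, \emph{SOS-Hankel Tensors: Theory and Application}, arXiv:1410.6989 (2014).

\end{thebibliography}
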